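# Claw ideals with generators of exponential degree

## A cyclic system of equations whose solution doubles

Fix an integer $K\ge 1$ and let the index $k$ run over $\mathbb Z/K=\{0,\dots,K-1\}$, so that $k+1$ is read modulo $K$. Let $E$ be a set of $3K+1$ symbols
$$X_k,\quad Y_k,\quad Y'_k\quad (k\in\mathbb Z/K),\qquad V .$$
We attach to each $e\in E$ three *blocks* $A(e)\in\{A_0,\dots,A_{K-1},A_*\}$, $B(e)\in\{B_0,\dots,B_{K-1},B_*\}$, $C(e)\in\{C_0,\dots,C_{K-1}\}$ by the rule
$$X_k\mapsto(A_k,B_k,C_k),\quad Y_k\mapsto(A_k,B_*,C_{k+1}),\quad Y'_k\mapsto(A_*,B_k,C_{k+1}),\quad V\mapsto(A_*,B_*,C_0). \tag{1}$$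
Read each block as a linear equation: the unknowns $w_e$, $e\in E$, that lie in the block must sum to $0$. Let $W\subset\mathbb Z^E$ be the lattice of integer solutions of all block equations.

**Lemma 1.**
(a) The map $e\mapsto (A(e),B(e))$ is injective.
(b) $W=\mathbb Z w^0$, where $w^0(X_k)=2^k$ and $w^0(Y_k)=w^0(Y'_k)=-2^k$ for $0\le k<K$, and $w^0(V)=2^K-1$.
(c) $\|w^0\|_1=4(2^K-1)$.

**Proof.** For (a), the pairs that occur are $(A_k,B_k)$, $(A_k,B_*)$, $(A_*,B_k)$ and $(A_*,B_*)$, all distinct.

For (b), list the members of each block. Block $A_k$ is $\{X_k,Y_k\}$ and $B_k$ is $\{X_k,Y'_k\}$, so $w(Y_k)=w(Y'_k)=-w(X_k)$. For $1\le k\le K-1$ the block $C_k$ is $\{X_k,Y_{k-1},Y'_{k-1}\}$, so $w(X_k)=2w(X_{k-1})$. Block $A_*$ consists of all $Y'_k$ and $V$, so $w(V)=\sum_k w(X_k)=(2^K-1)\,w(X_0)$. Hence $w=w(X_0)\,w^0$. Conversely, $w^0$ satisfies every equation used so far, and two are left. Block $B_*$ consists of all $Y_k$ and $V$: $-\sum_k2^k+2^K-1=0$. Block $C_0$ is $\{X_0,Y_{K-1},Y'_{K-1},V\}$: $1-2\cdot 2^{K-1}+2^K-1=0$.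

For (c), $\|w^0\|_1=3(2^K-1)+(2^K-1)$. $\square$

For $K=2$ the solution is $w(X_0)=1$, $w(Y_0)=w(Y'_0)=-1$, $w(X_1)=2$, $w(Y_1)=w(Y'_1)=-2$, $w(V)=3$. Block $C_1$ reads $2-1-1=0$ and block $C_0$ reads $1-2-2+3=0$.

So we have about $3K$ equations with coefficients $0$ and $1$, each unknown lying in three of them, and the only solutions are the multiples of a vector with entries of size $2^K$. Certain toric ideals attached to a finite abelian group $G$ have relations that are integer solutions of exactly this kind of system. If we can hide (1) inside a group of order polynomial in $K$, the ideal will need a generator of degree about $2^K$, although it was conjectured that degree $|G|$ always suffices. These notes carry out that plan.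

## The claw ideal and the conjectured degree bound

Let $G$ be a finite abelian group, written additively, and $n\ge1$. The claw tree $K_{n,1}$ has one inner vertex joined to $n$ leaves.

**Definition (claw ideal).** The ideal $I$ of the general group-based model for $G$ on $K_{n,1}$ is the kernel of
$$\pi:\ \mathbb{C}\big[x_{g_1\cdots g_n} : g_i\in G,\ g_1+\cdots+g_n=0\big]\longrightarrow \mathbb{C}\big[t_{i,g} : 1\le i\le n,\ g\in G\big],\qquad x_{g_1\cdots g_n}\mapsto \prod_{i=1}^n t_{i,g_i}.$$

Equivalently, $I$ is the toric ideal of the polytope with vertices $(b(g_1),\dots,b(g_n))\in(\mathbb R^{|G|})^n$ for $g_1+\dots+g_n=0$, where $b(g)$ is the standard basis vector indexed by $g$. For example, for $G=\mathbb Z_2$ and $n=4$ the binomial $x_{0000}x_{1111}-x_{0011}x_{1100}$ lies in $I$: both monomials map to $\prod_{i=1}^4t_{i,0}t_{i,1}$.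

**Definition (phylogenetic complexity).** $\phi(G,n)$ is the least natural number $d$ such that $I$ is generated by elements of degree at most $d$, and $\phi(G)=\sup_n\phi(G,n)$.

It is known (Sturmfels, Sullivant) that $\phi(\mathbb Z_2)=2$. The conjecture of Sturmfels and Sullivant, taken here from Maria Donten-Bury and Mateusz Michalek, "Phylogenetic invariants for group-based models", arXiv:1011.3236 (2010), says that $\phi(G)\le|G|$ for every finite abelian group $G$. It is false; here is what will be proved.

**Theorem A.** Let $K\ge1$ and let $G$ be a finite abelian group with $|G|\ge(5K+3)(4K+2)(6K+2)$. Then $\phi(G,n)\ge 8(2^K-1)$ for every $n\ge3$. Consequently $\phi(G)\ge\phi(G,n)>|G|$ for every finite abelian $G$ with $|G|\ge 640640$ and every $n\ge3$. The conjecture is false.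

**Theorem B.** The same bound $\phi(G,n)\ge 8(2^K-1)$ $(n\ge3)$ holds whenever $|G|>(3K+1)(40K+7)$. Hence $\phi(G,n)\ge 2^{(1/\sqrt{120}-o(1))\sqrt{|G|}}$ as $|G|\to\infty$, and $\phi(G,n)>|G|$ for all $|G|\ge 18020$, $n\ge 3$.

**Theorem C.** If $M\ge2$ is even, $d\ge2$ and $N\ge 143\,(10(M-1)+1)^d\,(10d(M-1)^2+1)$, then $\phi(\mathbb Z_N,3)\ge 8(2^{M^d}-1)$. Hence for a constant $C$ and all large $N$,
$$\log_2\phi(\mathbb Z_N,3)\ \ge\ N e^{-C\sqrt{\log N}} .$$

**Proposition D.** For all $G$ and $n\ge2$, with $N=|G|$: $\phi(G,n)\le \tfrac12\, n\,N^{n}\, n^{nN/2}$. In particular $\log_2\phi(G,3)\le(\tfrac32\log_23)N+O(\log N)$. So $\log\phi(\mathbb Z_N,3)=N^{1-o(1)}$, with upper bound $O(N)$.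

By Theorem B, already $\phi(G,3)$ grows faster than every polynomial in $|G|$.

We need two standard facts. Give $x_{g_1\cdots g_n}$ the *multidegree* $\prod_i t_{i,g_i}$, that is, the exponent vector of its image. Then $\pi$ is a graded map, so $I$ is the direct sum of its multigraded pieces $I_\beta$. A monomial of degree $D$ in the $x$'s maps to one of degree $nD$ in the $t$'s, so the multidegree determines the ordinary degree, and $I$ is homogeneous. Second, let $f=\sum_z c_zx^z\in I_\beta$. All its monomials have the same image $t^\beta$, so $0=\pi(f)=(\sum_zc_z)t^\beta$, and $f=\sum_zc_z(x^z-x^{z_0})$ for any fixed monomial $x^{z_0}$ in $f$. So: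

$$I \text{ is spanned by binomials } x^u-x^v \text{ of equal multidegree, and a nonzero element of } I_\beta \text{ has at least two monomials.} \tag{2}$$

The set of monomials of a given multidegree is called a *fiber*. In the example above, the fiber of $\prod_{i}t_{i,0}t_{i,1}$ consists of the products $x_gx_h$ with $h=g+(1,1,1,1)$, where $g$ has even weight. There are four of them: $x_{0000}x_{1111}$, $x_{0011}x_{1100}$, $x_{0101}x_{1010}$, $x_{0110}x_{1001}$.

## Few leaves and small groups

For $n=1$ the only variable maps to $t_{1,0}$; for $n=2$ the variables map to $t_{1,g}t_{2,-g}$, which involve pairwise disjoint sets of $t$'s. In both cases the images are algebraically independent and $I=0$. So $n=3$ is the first interesting case.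

For $n=3$ there are no quadrics in $I$. Indeed, suppose $x_gx_h$ and $x_{g'}x_{h'}$ have equal multidegree. Each of the two-element multisets $\{g_i,h_i\}$ and $\{g'_i,h'_i\}$ must agree, so $g'$ takes each coordinate from $g$ or from $h$. It takes at least two coordinates from the same one, say from $g$. As two coordinates of a zero-sum triple determine the third, $g'=g$, and then $h'=h$. The two monomials are equal.

For $G=\mathbb Z_2$, $n=3$ we even have $I=0$. The variables are $x_{000},x_{011},x_{101},x_{110}$. Suppose two monomials have equal multidegree, and let $\lambda$ be the difference of their exponents. Entry $0$ in positions $1,2,3$ gives $\lambda_{000}+\lambda_{011}=\lambda_{000}+\lambda_{101}=\lambda_{000}+\lambda_{110}=0$, and entry $1$ in position $1$ gives $\lambda_{101}+\lambda_{110}=0$, so $-2\lambda_{000}=0$ and $\lambda=0$.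

For $G=\mathbb Z_3$, $n=3$, take $\beta=\prod_{i,g}t_{i,g}$. A monomial in its fiber is a product of three variables $x_{g,\pi(g),-g-\pi(g)}$, $g\in\mathbb Z_3$, where $\pi$ and $g\mapsto g+\pi(g)$ are both permutations. Among the six permutations these are $\pi(g)=g+c$; for the other three, $\pi(g)=-g+c$, the sum is constant. So the fiber is
$$x_{000}x_{111}x_{222},\qquad x_{012}x_{120}x_{201},\qquad x_{021}x_{102}x_{210},$$
and no two of these share a variable. A cubic such as $x_{000}x_{111}x_{222}-x_{012}x_{120}x_{201}$ cannot come from lower degree, since there are no quadrics. Hence $\phi(\mathbb Z_3,3)\ge 3=|\mathbb Z_3|$. The mechanism to keep is the disjointness of the monomials in a fiber.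

## Two-element fibers and rank-one lattices

We now turn disjoint fibers into a criterion for a generator of large degree. Call $(g_1,g_2,g_3)\in G^3$ a *zero-sum triple* if $g_1+g_2+g_3=0$. For subsets $P,Q,R\subseteq G$ let $\mathcal N$ be the set of zero-sum triples in $P\times Q\times R$, and let $\Lambda\subset\mathbb Z^{\mathcal N}$ be the lattice of all $\lambda$ such that for each position $i\in\{1,2,3\}$ and each $g\in G$ the sum of $\lambda$ over the triples in $\mathcal N$ with $i$-th entry $g$ is $0$.

**Lemma 2.** If $\Lambda=\mathbb Z\omega$ with $\omega\neq0$, then $\phi(G,n)\ge D:=\frac12\|\omega\|_1$ for all $n\ge3$.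

**Proof.**

**Step 1: find a fiber with exactly two monomials.** Write $\omega=u-v$ with $u,v\ge0$ of disjoint supports. The entries of $\omega$ sum to $0$ (add the conditions for $i=1$ over all $g$), so $|u|=|v|=D>0$, where $|\cdot|$ is the sum of the entries. Identify the triple $(g_1,g_2,g_3)$ with the variable $x_{g_1g_2g_30\cdots0}$. The conditions defining $\Lambda$ say that $x^u$ and $x^v$ have the same multidegree; call it $\beta$.

Let $x^z$ be any monomial of multidegree $\beta$. The only $t$'s that occur in $\beta$ are $t_{1,g}$ with $g\in P$, $t_{2,g}$ with $g\in Q$, $t_{3,g}$ with $g\in R$, and $t_{i,0}$ for $i>3$. So every variable in $x^z$ has $g_1\in P$, $g_2\in Q$, $g_3\in R$ and $g_i=0$ for $i>3$; then $g_1+g_2+g_3=0$, and the variable comes from $\mathcal N$. Therefore $z-u\in\Lambda$, so $z-u=-m\omega$ for some $m\in\mathbb Z$, that is, $z=(1-m)u+mv$. As $u$ and $v$ are nonzero with disjoint supports, $z\ge0$ forces $1-m\ge0$ and $m\ge0$, so $m\in\{0,1\}$. The fiber is $\{x^u,x^v\}$, and $0\ne x^u-x^v\in I_\beta$.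

**Step 2: show that this binomial does not come from lower degree.** Suppose $I$ is generated by elements of degree less than $D$. Replacing generators by their multigraded components, which lie in $I$ and have no larger degree, we may take them multihomogeneous. Write $x^u-x^v$ as a combination of generators, expand the coefficients into terms, and keep only the part of multidegree $\beta$. This writes $x^u-x^v$ as a sum of products $\gamma\, m f$ with $\gamma\in\mathbb C$, $m$ a monomial, $f$ a generator, and $mf\in I_\beta$. Some product is nonzero. Its degree is $D>\deg f$, so $m$ is divisible by some variable $x_h$. Now $f\neq0$ has at least two monomials by (2), so $mf$ involves two distinct monomials of multidegree $\beta$, both divisible by $x_h$. They must be $x^u$ and $x^v$, which share no variable: a contradiction. $\square$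

**Example.** In $\mathbb Z_7$ take $P=\{0,1,3\}$, $Q=\{0,2,6\}$, $R=\{0,4,5\}$. The condition is $p+q\in -R=\{0,2,3\}$. The sums $p+q$ are $0,2,6$ for $p=0$; $1,3,0$ for $p=1$; $3,5,2$ for $p=3$. So
$$\mathcal N=\{(0,0,0),\ (0,2,5),\ (1,2,4),\ (1,6,0),\ (3,0,4),\ (3,6,5)\}.$$
Each element of $P$, $Q$, $R$ occurs in exactly two triples, and these two must get opposite values. Starting from $\lambda(0,0,0)=c$ we get $\lambda=-c$ on $(0,2,5),(3,0,4),(1,6,0)$ and $\lambda=c$ on $(1,2,4),(3,6,5)$, and all nine conditions hold. So $\Lambda$ has rank one, $D=3$, and $x_{000}x_{124}x_{365}-x_{025}x_{304}x_{160}$ shows $\phi(\mathbb Z_7,3)\ge3$.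

## Rigidity of the doubling system

Lemmas 1 and 2 suggest an obvious plan: choose labels $a_A,b_B,c_C\in G$ for the blocks of (1) such that the zero-sum triples are exactly $(a_{A(e)},b_{B(e)},c_{C(e)})$ for $e\in E$, with labels distinct within each type. Then $\Lambda=W$, and Lemma 2 would give $\phi(G,n)\ge 2(2^K-1)$. The plan fails in every abelian group, and it matters why.

**Rigidity.** Let $a_A,b_B,c_C$ be elements of an abelian group with $a_{A(e)}+b_{B(e)}+c_{C(e)}=0$ for all $e\in E$. Then all $a_A$ are equal, all $b_B$ are equal, and all $c_C$ are equal.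

To see this, subtract $a_{A_*}$ from every $a_A$ and $b_{B_*}$ from every $b_B$, and add $a_{A_*}+b_{B_*}$ to every $c_C$. The equations are preserved, and now $a_{A_*}=b_{B_*}=0$. The equation for $V$ gives $c_{C_0}=0$. Those for $Y_k$ and $Y'_k$ give $a_{A_k}=b_{B_k}=-c_{C_{k+1}}$, and then $X_k$ gives $c_{C_k}=2c_{C_{k+1}}$. Going down from $k=K-1$, where $C_{k+1}=C_0$, we get $c_{C_{K-1}}=0$, $c_{C_{K-2}}=0,\dots$; so all labels are now $0$.

So as soon as the wanted triples have sum zero, every triple has sum zero, and labels of one type cannot be distinct. This reflects a count of dimensions: there are $3K+2$ blocks and $3K+1$ label equations, and these have rank $3K$ over $\mathbb Q$ because $W$ has rank one. That leaves only the two-dimensional family of trivial translations. We need a larger system with the same lattice but many more labels than independent equations.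

## Four nodes for each unknown

The remedy is to let the label equations be absorbed by private blocks. Split each unknown $w_e$ over several triples, and read the $C$-equation on one sort of triple and the $A$- and $B$-equations on another. A first try would be the triples $(t_e,c_{C(e)},f_e)$ and $(a_{A(e)},b_{B(e)},f_e)$ with $t_e,f_e$ private to $e$. But then $t_e$ lies in one triple only, so its equation forces $\lambda=0$ there. So $t_e$ needs a second triple, of opposite sign, and that forces two copies of everything else.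

**Definition (three-type system).** For $e\in E$, $\sigma\in\{+,-\}$, and $A,B,C$ running over the base blocks, introduce formal blocks of three types:

* type 1: $t_e$ and $a^\sigma_A$, in total $(3K+1)+2(K+1)=5K+3$;
* type 2: $c^\sigma_C$ and $b^\sigma_B$, in total $2K+2(K+1)=4K+2$;
* type 3: $f_{e,\sigma}$, in total $6K+2$.

The *nodes* are the $4(3K+1)$ triples
$$N_1(e,\sigma)=(t_e,\ c^\sigma_{C(e)},\ f_{e,\sigma}),\qquad N_2(e,\sigma)=(a^\sigma_{A(e)},\ b^\sigma_{B(e)},\ f_{e,\sigma}). \tag{3}$$

Every block lies in some node. Moreover,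
$$\text{two distinct nodes share at most one block.} \tag{4}$$
Indeed $f_{e,\sigma}$ lies only in $N_1(e,\sigma)$ and $N_2(e,\sigma)$, which have different blocks of types 1 and 2; so two distinct nodes sharing a type-3 block share nothing else. A node containing $t_e$ has a $c$-block in type 2, and $(t_e,c^\sigma_{C(e)})$ determines $e$ and $\sigma$. A node containing an $a$-block has a $b$-block in type 2, and $(a^\sigma_{A(e)},b^\sigma_{B(e)})$ determines $\sigma$ and, by Lemma 1(a), $e$.

As an example, for $K=1$ the symbol $X_0$ contributes the four nodes $(t_{X_0},c^\pm_{C_0},f_{X_0,\pm})$ and $(a^\pm_{A_0},b^\pm_{B_0},f_{X_0,\pm})$; there are $16$ nodes on $8+6+8$ blocks.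

**Lemma 3.** Suppose elements of $G$ ("labels") are assigned to all blocks so that a triple (block of type 1, block of type 2, block of type 3) has label sum $0$ if and only if it is a node. Then $\phi(G,n)\ge8(2^K-1)$ for all $n\ge3$.

**Proof.**

**Step 1: show that labels within a type are distinct.** Suppose two different blocks of the same type have the same label. Take a node containing the first and replace that block by the second. The new triple has label sum $0$, so it is a node; it differs from the old node and shares two blocks with it, against (4).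

**Step 2: compute $\Lambda$.** Let $P,Q,R$ be the sets of labels of types 1, 2, 3. By Step 1 the zero-sum triples in $P\times Q\times R$ correspond bijectively to nodes, and "$i$-th entry $g$" means "contains a fixed block". So $\Lambda$ consists of the integer functions $\lambda$ on nodes that sum to $0$ over the nodes through each block. Put $w_e=\lambda(N_1(e,+))$. The block $t_e$ gives $\lambda(N_1(e,-))=-w_e$, and the blocks $f_{e,\pm}$ give $\lambda(N_2(e,\pm))=\mp w_e$. So $\lambda$ is determined by $w$, and every $w\in\mathbb Z^E$ gives a function satisfying the $t$- and $f$-conditions. The nodes through $c^\sigma_C$ are $N_1(e,\sigma)$ with $C(e)=C$, so its condition is $\pm\sum_{C(e)=C}w_e=0$. The nodes through $a_A^\sigma$ and $b^\sigma_B$ are the $N_2(e,\sigma)$ with $A(e)=A$, respectively $B(e)=B$, and these blocks give the $A$- and $B$-equations. So the remaining conditions say exactly that $w\in W$.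

**Step 3: conclude.** By Lemma 1(b), $\Lambda=\mathbb Z\omega$ with $|\omega|=|w^0_e|$ on each of the four nodes of $e$. By Lemma 1(c), $\frac12\|\omega\|_1=2\|w^0\|_1=8(2^K-1)$. Apply Lemma 2. $\square$

## Labels with $3K+4$ free parameters

We now look for labels that make all nodes zero-sum. Let $\Gamma$ be any abelian group. Choose $a^+_A=a_A$, $b^+_B=b_B$, $c^+_C=c_C$ freely, and write $(a+b)(e)=a_{A(e)}+b_{B(e)}$. The node $N_2(e,+)$ forces $f_{e,+}=-(a+b)(e)$, and $N_1(e,+)$ forces $t_e=(a+b)(e)-c_{C(e)}$. Write the minus labels as $a^-_A=a_A-\alpha_A$, $b_B^-=b_B-\beta_B$, $c^-_C=c_C-\gamma_C$. Then $N_1(e,-)$ forces $f_{e,-}=-(a+b)(e)+\gamma_{C(e)}$, and $N_2(e,-)$ becomes $\alpha_{A(e)}+\beta_{B(e)}-\gamma_{C(e)}=0$ for all $e$. By rigidity, $\alpha,\beta,\gamma$ are constants. So the rigidity that ruined the direct plan now determines the answer: with two parameters $r,s\in\Gamma$ we have $\gamma=r$, $\alpha=s$, $\beta=r-s$.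

**Definition (labels).** Given the $3K+4$ parameters $a_A,b_B,c_C,r,s\in\Gamma$, put $\varepsilon_+=0$, $\varepsilon_-=1$ and
$$a_A^\sigma=a_A-\varepsilon_\sigma s,\qquad b_B^\sigma=b_B-\varepsilon_\sigma(r-s),\qquad c_C^\sigma=c_C-\varepsilon_\sigma r,$$
$$t_e=(a+b)(e)-c_{C(e)},\qquad f_{e,\sigma}=-(a+b)(e)+\varepsilon_\sigma r. \tag{5}$$

All nodes have label sum $0$:
$$t_e+c^\sigma_{C(e)}+f_{e,\sigma}=(a+b)(e)-c_{C(e)}+c_{C(e)}-\varepsilon_\sigma r-(a+b)(e)+\varepsilon_\sigma r=0,$$
$$a^\sigma_{A(e)}+b^\sigma_{B(e)}+f_{e,\sigma}=(a+b)(e)-\varepsilon_\sigma s-\varepsilon_\sigma(r-s)-(a+b)(e)+\varepsilon_\sigma r=0.$$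
It remains to keep all other triples away from $0$. A triple has a $t$ or an $a$ in type 1 and a $c$ or a $b$ in type 2, so there are four sorts of label sums:
$$t_{e'}+c_C^\tau+f_{e,\sigma}=(a+b)(e')-(a+b)(e)+c_C-c_{C(e')}+(\varepsilon_\sigma-\varepsilon_\tau)r, \tag{i}$$
$$a_A^\tau+b_B^{\tau'}+f_{e,\sigma}=a_A+b_B-(a+b)(e)+(\varepsilon_\sigma-\varepsilon_{\tau'})r+(\varepsilon_{\tau'}-\varepsilon_\tau)s, \tag{ii}$$
$$t_{e'}+b_B^\tau+f_{e,\sigma}=(a+b)(e')-c_{C(e')}+b_B-(a+b)(e)-\varepsilon_\tau(r-s)+\varepsilon_\sigma r, \tag{iii}$$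
$$a_A^\tau+c_C^{\tau'}+f_{e,\sigma}=a_A+c_C-(a+b)(e)-\varepsilon_\tau s-\varepsilon_{\tau'}r+\varepsilon_\sigma r. \tag{iv}$$

**Lemma 4.** View (i)–(iv) as integer linear forms in the $3K+4$ parameters. For every triple that is not a node, some coefficient is $\pm1$.

**Proof.** In (iii) exactly one $c$-parameter occurs, with coefficient $-1$; in (iv) exactly one occurs, with coefficient $+1$.

In (i), if $e\ne e'$, then by Lemma 1(a) $A(e)\ne A(e')$ or $B(e)\neq B(e')$, and $a_{A(e')}$, respectively $b_{B(e')}$, has coefficient $1$. If $e=e'$ and $C\ne C(e)$, then $c_C$ has coefficient $1$. If $e=e'$, $C=C(e)$ and $\sigma\neq\tau$, then $r$ has coefficient $\pm1$. What remains is the node $N_1(e,\sigma)$.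

In (ii), if $A\neq A(e)$ or $B\ne B(e)$, then $a_A$, respectively $b_B$, has coefficient $1$. Otherwise, if $\sigma\ne\tau'$, then $r$ has coefficient $\pm1$; if $\sigma=\tau'\neq\tau$, then $s$ has coefficient $\pm1$. What remains is $\sigma=\tau'=\tau$, the node $N_2(e,\sigma)$. $\square$

## Uniformly random labels: proof of Theorem A

**Step 1: find good labels by a union bound.** Take $\Gamma=G$ and choose the parameters uniformly from $G^{3K+4}$. Consider a non-node triple. By Lemma 4 some parameter has coefficient $\pm1$ in its form, so for each choice of the other parameters there is exactly one value of this one that makes the sum $0$. Thus the sum vanishes for exactly $|G|^{3K+3}$ parameter choices. The number of non-node triples is less than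
$$h(K):=(5K+3)(4K+2)(6K+2)\le|G|,$$
so fewer than $|G|^{3K+4}$ parameter choices are bad. Some choice makes every non-node sum nonzero, and Lemma 3 gives $\phi(G,n)\ge8(2^K-1)$ for all $n\ge3$.

**Step 2: compare with $|G|$.** We have $h(17)=88\cdot70\cdot104=640640$ and $h(18)=93\cdot74\cdot110=757020<1048568=8(2^{17}-1)$. Each linear factor $\ell$ of $h$ has $\ell(K+1)/\ell(K)$ decreasing in $K$, so for $K\ge17$ we have $h(K+1)/h(K)\le h(18)/h(17)<2$. Since $8(2^{K+1}-1)>2\cdot8(2^K-1)$, induction from $h(18)<8(2^{17}-1)$ gives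
$$h(K+1)<8(2^K-1)\qquad\text{for all }K\ge17.$$
Let $|G|\ge640640$ and let $K$ be the largest integer with $h(K)\le|G|$. Then $K\ge17$ and $|G|<h(K+1)<8(2^K-1)\le\phi(G,n)\le\phi(G)$. $\square$

## Labels chosen one at a time: proof of Theorem B

Since $h(K)$ is about $120K^3$, the union bound needs $|G|$ of order $K^3$. It charges all triples to the group at once. If parameters are chosen one after another, a parameter only has to avoid the values that make some form vanish in which it is the last undetermined parameter, and order $K^2$ suffices.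

Assume $|G|>(3K+1)(40K+7)$.

**Step 1: choose $r,s$ so that the sign parts are harmless.** Choose $r,s\in G$ with $0,r,s$ distinct, and put
$$\mathcal D=\{0,\pm r,\pm s,\pm(r-s)\},\qquad |\mathcal D|\le7,\qquad -\mathcal D=\mathcal D.$$
The nonzero symbols in this list are nonzero elements of $G$. The $r,s$-part of (i) lies in $\{0,\pm r\}$. That of (ii) lies in $\{0,\pm r\}$ if $\tau=\tau'$; it is $-s$ or $r-s$ if $\tau'=+$, $\tau=-$; it is $s$ or $s-r$ if $\tau'=-$, $\tau=+$. So these parts always lie in $\mathcal D$, and in (ii) the part is $0$ only if $\sigma=\tau'=\tau$.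

**Step 2: choose the $a$'s far apart.** Choose them one after another with $a_A-a_{A'}\notin\mathcal D$ for $A\ne A'$. Each new one must avoid at most $7K<|G|$ values.

**Step 3: choose the $b$'s so that (ii) is safe.** We want
$$a_A+b_B-(a+b)(e)\notin\mathcal D\qquad\text{for }e\in E\text{ and }(A,B)\neq(A(e),B(e)). \tag{R}$$
If $B=B(e)$, then $A\ne A(e)$ and this is Step 2. If $B\neq B(e)$, it is a condition on the later chosen of $b_B$ and $b_{B(e)}$. Choose $b_{B_*}$ first, with no condition, then $b_{B_0},b_{B_1},\dots$ in turn. When we choose $b_{B_k}$: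

* with $B=B_k$ and $B(e)$ earlier there are at most $3K-1$ choices of $e$ (block $B_k$ contains the two symbols $X_k,Y'_k$) and $K+1$ of $A$;
* with $B(e)=B_k$ and $B$ earlier there are $2$ choices of $e$, at most $K$ of $B$, and $K+1$ of $A$.

Each combination forbids at most $7$ values, so at most $7(K+1)(3K-1+2K)=7(K+1)(5K-1)=35K^2+28K-7$ values are forbidden. This is less than $(3K+1)(40K+7)=120K^2+61K+7<|G|$.

**Step 4: record which sums are already nonzero.** For a non-node sum (ii): if $(A,B)\ne(A(e),B(e))$, it is nonzero by (R), as $\mathcal D=-\mathcal D$; otherwise it equals its $r,s$-part, one of $\pm r,\pm s,\pm(r-s)$, which is nonzero. For a non-node sum (i) with $C=C(e')$: if $e\ne e'$, then $(A(e'),B(e'))\ne(A(e),B(e))$ by Lemma 1(a), and (R) applies; if $e=e'$, the sum is $\pm r\neq0$.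

**Step 5: choose the $c$'s so that the remaining sums are nonzero.** What remains is (i) with $C\neq C(e')$, and all of (iii) and (iv). Choose $c_{C_0}$ first, then $c_{C_1},c_{C_2},\dots$. In each remaining form the last chosen $c$-parameter has coefficient $\pm1$, so it forbids one value. Recall that block $C_l$ has $3$ members for $l\ge1$ and $4$ for $l=0$. When we choose $c_{C_l}$:

* (i) with $C\neq C(e')$ has $3$ possible $r$-parts. If $C=C_l$ and $C(e')$ is earlier, there are at most $3K-2$ choices of $e'$ and $3K+1$ of $e$. If $C(e')=C_l$ and $C$ is earlier (so $l\ge1$), there are $3$ choices of $e'$, at most $K-1$ of $C$, and $3K+1$ of $e$. Together at most $(3K+1)\big(3(3K-2)+9(K-1)\big)=(3K+1)(18K-15)$ values.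
* (iii) with $C(e')=C_l$: at most $4$ choices of $e'$, $K+1$ of $B$, $3K+1$ of $e$, and $4$ possible $r,s$-parts, one for each $(\tau,\sigma)$. At most $16(K+1)(3K+1)$ values.
* (iv) with $C=C_l$: $K+1$ choices of $A$, $3K+1$ of $e$, and at most $2\cdot3=6$ possible parts $-\varepsilon_\tau s+(\varepsilon_\sigma-\varepsilon_{\tau'})r$. At most $6(K+1)(3K+1)$ values.

The total is at most $(3K+1)(18K-15+22K+22)=(3K+1)(40K+7)<|G|$, so a choice is possible. All non-node sums are now nonzero, and Lemma 3 gives $\phi(G,n)\ge8(2^K-1)$.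

**Step 6: compute the threshold and the asymptotics.** Put $h_2(K)=(3K+1)(40K+7)$. Then $h_2(12)=37\cdot487=18019$ and $h_2(13)=40\cdot527=21080<32760=8(2^{12}-1)$. For $K\ge12$ the ratio $h_2(K+1)/h_2(K)$ is at most $h_2(13)/h_2(12)<2$, so by the induction of the previous section $h_2(K+1)<8(2^K-1)$ for all $K\ge12$. If $|G|\ge18020$, let $K$ be the largest integer with $h_2(K)<|G|$. Then $K\ge12$ and $|G|\le h_2(K+1)<8(2^K-1)\le\phi(G,n)$.

For the asymptotics take the same largest $K$. From $h_2(K)<|G|\le h_2(K+1)$ and $h_2(K)=120K^2+O(K)$ we get $K=(1-o(1))\sqrt{|G|/120}$, and $8(2^K-1)\ge2^K$. $\square$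

## Paraboloid labels along a Hamiltonian cycle: proof of Theorem C

In Lemma 3 the $6K+2$ labels of type 3 are distinct, so $K<|G|/6$: this construction can never give an exponent larger than linear in $|G|$. Theorem C comes close to this limit for cyclic groups by choosing the parameters explicitly, first in a free abelian group.

The hard sums are the ones in which indices can conspire. In (ii) with $e=X_k$ we will face a relation $u_i+u_j=2u_k$ between vectors $u_k$ to be chosen; it should force $i=j=k$, and this holds if the $u_k$ lie on a paraboloid $(p,|p|^2)$, by strict convexity. In (i) with $e'=Y_k$, $e=Y_j$ we will face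
$$u_k+2u_{k+1}=u_j+2u_l, \tag{6}$$
and here the paraboloid alone is not enough. Take $p_k=(2,2)$, $p_{k+1}=(1,0)$, $p_j=(0,0)$, $p_l=(2,1)$. Then $p_k+2p_{k+1}=(4,2)=p_j+2p_l$ and $|p_k|^2+2|p_{k+1}|^2=8+2=10=0+2\cdot5=|p_j|^2+2|p_l|^2$. So if the points of a box are enumerated in an arbitrary order, (6) can have unwanted solutions. The cure is to make consecutive points neighbors.

**Lemma 5.** Let $M\ge2$ be even, $d\ge2$ and $K=M^d$. The box $\{0,\dots,M-1\}^d$ has an enumeration $p_0,\dots,p_{K-1}$ (indices mod $K$) in which every $p_{k+1}-p_k$ is plus or minus a unit vector $\mathbf e_i$.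

**Proof.** First, every box $\{0,\dots,M-1\}^{m}$, $m\ge1$, has a Hamiltonian path with steps $\pm\mathbf e_i$: for $m=1$ go from $0$ to $M-1$; for $m>1$ traverse the layers with last coordinate $0,1,2,\dots$ by the path of dimension $m-1$, alternately forward and backward. Let $q_1,\dots,q_L$ be such a path for $m=d-1$, so $L=M^{d-1}\ge2$. Identify $(x,j)$ with the point with coordinates $x$ and $q_j$; neighbors in the grid $\{0,\dots,M-1\}\times\{1,\dots,L\}$ become neighbors in the box. So it suffices to find a Hamiltonian cycle of this grid. Traverse row $0$ from $1$ to $L$, row $1$ from $L$ to $2$, row $2$ from $2$ to $L$, and so on. The last row has the odd number $M-1$, so it is traversed from $L$ to $2$. Then step to $(M-1,1)$ and return along column $1$ through $(M-2,1),\dots,(1,1)$ to $(0,1)$. $\square$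

Evenness is needed: the parity of the coordinate sum alternates along such a cycle, so $K=M^d$ must be even.

**Definition (explicit parameters).** Let $\Gamma=\mathbb Z^{d}\times\mathbb Z\times\mathbb Z\times\mathbb Z$, put $u_k=(p_k,|p_k|^2)\in\mathbb Z^{d+1}$, and let
$$a_{A_k}=(u_k,1,0),\quad b_{B_k}=(u_k,2,0),\quad a_{A_*}=b_{B_*}=0,\quad c_{C_k}=(-2u_k,0,4),\quad r=(0,0,2),\quad s=(0,0,1). \tag{7}$$
Call the last two coordinates $y$ and $z$. The coordinate $y$ will tell apart the four kinds $X,Y,Y',V$: it equals $3,1,2,0$ on $(a+b)(e)$ for $e$ of kind $X,Y,Y',V$ respectively. The coordinate $z$ will handle signs and the sums (iii), (iv).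

**Lemma 6.** With the parameters (7), the only block triples whose label sum is $0$ in $\Gamma$ are the nodes.

**Proof.**

**Step 1: exclude (iii) and (iv) by the coordinate $z$.** Here $r-s=(0,0,1)$. In (iii), $z=-4-\varepsilon_\tau+2\varepsilon_\sigma\le-2$. In (iv), $z=4-\varepsilon_\tau-2\varepsilon_{\tau'}+2\varepsilon_\sigma\ge1$. Neither vanishes.

**Step 2: treat (ii).** Suppose the sum is $0$. Then $z=2(\varepsilon_\sigma-\varepsilon_{\tau'})+(\varepsilon_{\tau'}-\varepsilon_\tau)=0$. By parity $\tau=\tau'$, and then $\sigma=\tau'$. The $y$-value of $a_A+b_B$ is the number of unstarred $A$ ($0$ or $1$) plus twice that of unstarred $B$, and it equals the $y$-value of $(a+b)(e)$. So $A$ is starred if and only if $A(e)$ is, and $B$ is starred if and only if $B(e)$ is. For $e=V$ this gives $(A,B)=(A_*,B_*)$. For $e=Y_k$ we have $A=A_i$, $B=B_*$ and $u_i=u_k$, so $i=k$, since the $p$'s are distinct; likewise for $Y'_k$. For $e=X_k$ we have $A=A_i$, $B=B_j$ and $u_i+u_j=2u_k$, that is, $p_i+p_j=2p_k$ and $|p_i|^2+|p_j|^2=2|p_k|^2$. Hence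
$$|p_i-p_j|^2=2(|p_i|^2+|p_j|^2)-|p_i+p_j|^2=4|p_k|^2-4|p_k|^2=0, \tag{8}$$
so $p_i=p_j=p_k$ and $i=j=k$. In every case the triple is $N_2(e,\sigma)$.

**Step 3: treat (i).** Suppose the sum is $0$ and let $C=C_l$. In $z$ the contributions $4$ and $-4$ of $c_C-c_{C(e')}$ cancel, so $2(\varepsilon_\sigma-\varepsilon_\tau)=0$ and $\sigma=\tau$. In $y$ only $(a+b)(e')-(a+b)(e)$ contributes, so $e,e'$ are of the same kind. Now use the first $d+1$ coordinates.

Kind $V$: $e=e'=V$ and $C(e')=C_0$, so $-2u_l+2u_0=0$, $l=0$, and the triple is $N_1(V,\sigma)$.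

Kind $X$, $e'=X_k$, $e=X_j$: $2u_k-2u_j-2u_l+2u_k=0$, that is, $u_j+u_l=2u_k$. By (8), $j=l=k$.

Kind $Y$, $e'=Y_k$, $e=Y_j$: here $C(e')=C_{k+1}$, and $u_k-u_j-2u_l+2u_{k+1}=0$, which is (6). The identity
$$2|x-y|^2=3\big(|x|^2+2|y|^2\big)-|x+2y|^2$$
(expand: the right side is $3|x|^2+6|y|^2-|x|^2-4x\cdot y-4|y|^2$) shows that $|x-y|$ depends only on $x+2y$ and $|x|^2+2|y|^2$. By (6) these agree for $(x,y)=(p_k,p_{k+1})$ and $(p_j,p_l)$, so $|p_j-p_l|=|p_k-p_{k+1}|=1$. Put $\delta=p_k-p_{k+1}$ and $\delta'=p_j-p_l$. Both are integer vectors of length $1$, so each is some $\pm\mathbf e_i$. From (6), $3p_{k+1}+\delta=3p_l+\delta'$, so $\delta\equiv\delta'\pmod 3$. The vectors $\pm\mathbf e_1,\dots,\pm\mathbf e_d$ are pairwise distinct modulo $3$, so $\delta=\delta'$, hence $p_l=p_{k+1}$ and $p_j=p_k$. Thus $j=k$ and $l=k+1$, that is, $e=e'$ and $C=C(e')$.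

Kind $Y'$: the vectors $(a+b)(Y'_k)$ and the block $C(Y'_k)=C_{k+1}$ give the same equation (6), so the argument is identical.

In every case the triple is $N_1(e,\sigma)$. $\square$

**Proof of Theorem C.**

**Step 1: bound the coordinates of all sums.** Each of the first $d$ coordinates of each $p_k$ lies in $[0,M-1]$, so $(a+b)(e)$ lies in $[0,2](M-1)$ in such a coordinate, $a_A$ and $b_B$ in $[0,1](M-1)$, and $c_C$ in $[-2,0](M-1)$. Hence in each of these coordinates (i) lies in $[-4,4](M-1)$, (ii) in $[-2,2](M-1)$, (iii) in $[-2,5](M-1)$ and (iv) in $[-4,1](M-1)$. All are at most $5(M-1)$ in absolute value. The quadratic coordinate obeys the same estimates with $M-1$ replaced by $d(M-1)^2\ge|p_k|^2$, so it is at most $5d(M-1)^2$ in absolute value. In $y$, the sums (i), (ii) lie in $[-3,3]$, (iii) in $[-3,5]$, (iv) in $[-3,1]$, so $|y|\le5$. In $z$, (i) and (ii) are at most $3$ in absolute value, (iii) lies in $[-5,-2]$ and (iv) in $[1,6]$, so $|z|\le6$.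

**Step 2: map $\Gamma$ to $\mathbb Z_N$ without creating new zeros.** Let $\beta_1,\dots,\beta_{d+3}$ be these bounds in order, $R_1=1$, $R_{i+1}=(2\beta_i+1)R_i$, and $\psi(v)=\sum_i v_iR_i$, a homomorphism $\Gamma\to\mathbb Z$. Suppose $|v_i|\le\beta_i$ for all $i$. For every $j$,
$$\Big|\sum_{i<j}v_iR_i\Big|\le\sum_{i<j}\beta_iR_i=\sum_{i<j}\frac{R_{i+1}-R_i}2=\frac{R_j-1}2 .$$
If $v\neq0$ and $j$ is the largest index with $v_j\ne0$, then $|v_jR_j|\ge R_j>(R_j-1)/2$, so $\psi(v)\neq0$. Taking $j=d+4$ gives $|\psi(v)|\le(R_{d+4}-1)/2$. So if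
$$N\ge R_{d+4}=(10(M-1)+1)^d\,(10d(M-1)^2+1)\cdot11\cdot13,$$
then $|\psi(v)|<N$, and $\psi(v)\equiv0\pmod N$ holds only for $v=0$. Since $11\cdot13=143$, this is the hypothesis of the theorem. Give each block the label $\psi(\cdot)\bmod N$ of its label in $\Gamma$. By Lemma 6 and Step 1, a triple has label sum $0$ in $\mathbb Z_N$ if and only if it is a node, so Lemma 3 with $K=M^d$ gives $\phi(\mathbb Z_N,3)\ge8(2^{M^d}-1)$.

**Step 3: optimize $d$ and $M$.** Since $10(M-1)+1\le10M$ and $10d(M-1)^2+1\le10dM^2$, the hypothesis on $N$ is implied by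
$$1430\,d\,10^d\,M^{d+2}\le N. \tag{9}$$
Let $d=\lfloor\sqrt{\log N}\rfloor$ and let $M$ be the largest even integer satisfying (9). For large $N$ we have $d\ge2$, and $M=2$ satisfies (9) because $1430\,d\,10^d2^{d+2}=e^{O(\sqrt{\log N})}$; so $M\ge2$. As $M+2\le2M$ violates (9), $(2M)^{d+2}>N/(1430\,d\,10^d)$. Therefore
$$M^d\ge2^{-d}\Bigl(\frac N{1430\,d\,10^d}\Bigr)^{d/(d+2)}\ge\frac{N^{1-2/(d+2)}}{1430\,d\,20^d}\ge Ne^{-C'\sqrt{\log N}} .$$
The second inequality uses $(1430\,d\,10^d)^{d/(d+2)}\le1430\,d\,10^d$. The third uses $d+2>\sqrt{\log N}$, so that $N^{-2/(d+2)}\ge e^{-2\sqrt{\log N}}$, and $d\,20^d=e^{O(\sqrt{\log N})}$. Since $8(2^{M^d}-1)\ge2^{M^d}$, we get $\log_2\phi(\mathbb Z_N,3)\ge M^d\ge Ne^{-C'\sqrt{\log N}}$, which is the claim with $C=C'$. $\square$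

For instance, $M=6$ and $d=2$ give $N=143\cdot51^2\cdot501=186343443$ with $\phi(\mathbb Z_N,3)\ge8(2^{36}-1)>5\cdot10^{11}$, an explicit counterexample.

## Circuits and an upper bound: proof of Proposition D

Let $\mathcal A$ be the $0/1$ matrix of the map $\pi$: its rows are indexed by the pairs $(i,g)$, its columns by the variables. It has $m=N^{n-1}$ columns, each with exactly $n$ ones. For each $i$ the rows $(i,g)$, $g\in G$, add up to the all-ones row. This gives $n-1$ independent linear relations among the $nN$ rows, so the rank $\rho$ of $\mathcal A$ satisfies $\rho\le nN-(n-1)=n(N-1)+1$. If $\ker\mathcal A=0$, then $I=0$ and there is nothing to prove, so assume $\ker\mathcal A\ne0$.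

Call vectors *conformal* if in each coordinate their entries have no opposite signs. Call $0\neq\omega\in\ker_{\mathbb Z}\mathcal A$ *indecomposable* if it is not the sum of two nonzero conformal vectors of $\ker_{\mathbb Z}\mathcal A$. A *circuit* is a nonzero vector of $\ker_{\mathbb Z}\mathcal A$ with inclusion-minimal support and coprime entries. In the matrix $(1\ \,1\ \,{-2})$, to have a small example, $(1,1,1)$ is indecomposable but is not a circuit, since $(1,-1,0)$ has smaller support; the circuits are $\pm(1,-1,0)$, $\pm(2,0,1)$, $\pm(0,2,1)$, and $(1,1,1)=\frac12(2,0,1)+\frac12(0,2,1)$.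

**Step 1: reduce the degree to the size of indecomposable vectors.** If $\omega=\omega'+\omega''$ is a conformal sum, then $\|\omega\|_1=\|\omega'\|_1+\|\omega''\|_1$. By induction on the norm, every nonzero element of $\ker_{\mathbb Z}\mathcal A$ is a sum $\sum_{j=1}^q\omega_j$ of pairwise conformal indecomposable ones. By (2), $I$ is spanned by binomials $x^u-x^v$ with $u-v\in\ker_{\mathbb Z}\mathcal A$. Taking out the common factor, we may take $u=(u-v)^+$, $v=(u-v)^-$, the positive and negative parts. With $u-v=\sum_j\omega_j$ as above, conformality gives $u=\sum_j\omega_j^+$ and $v=\sum_j\omega_j^-$, and the sum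
$$x^u-x^v=\sum_{j=1}^q\Big(\prod_{i<j}x^{\omega_i^-}\Big)\big(x^{\omega_j^+}-x^{\omega_j^-}\big)\Big(\prod_{i>j}x^{\omega_i^+}\Big)$$
telescopes. So the binomials $x^{\omega^+}-x^{\omega^-}$ with $\omega$ indecomposable generate $I$. Their degree is $\frac12\|\omega\|_1$, as $I$ is homogeneous. Hence $\phi(G,n)\le\max\frac12\|\omega\|_1$ over indecomposable $\omega$.

**Step 2: reduce indecomposable vectors to circuits.** Let $\omega$ be indecomposable, and let $Z$ be the cone of vectors $v\in\ker_{\mathbb R}\mathcal A$ with $v_i\omega_i\ge0$ for all $i$ and $v_i=0$ whenever $\omega_i=0$. It lies in an orthant, so it is pointed and generated by its extreme rays. Let $v$ span an extreme ray. If some $v'\in\ker_{\mathbb R}\mathcal A$ with support inside that of $v$ were not proportional to $v$, then $v\pm\epsilon v'\in Z$ for small $\epsilon>0$, and $v$ would be the average of two non-proportional vectors of $Z$, which is impossible on an extreme ray. So the kernel vectors supported in the support of $v$ form a line. This line is rational, because $\mathcal A$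 is, and the ray of $v$ contains a circuit.

By Carathéodory's theorem, $\omega=\sum_iq_i\omega_i$ with at most $\dim\ker\mathcal A=m-\rho$ terms, $q_i>0$, and $\omega_i\in Z$ circuits. If some $q_i\ge1$, then $\omega-\omega_i$ still lies in $Z$ and is integral, so $\omega=\omega_i+(\omega-\omega_i)$ is a conformal sum, and indecomposability gives $\omega=\omega_i$. If all $q_i<1$, then $\|\omega\|_1\le\sum_iq_i\|\omega_i\|_1\le(m-\rho)\max\|\text{circuit}\|_1$. In either case $\|\omega\|_1\le m\cdot\max\|\text{circuit}\|_1$.

**Step 3: bound circuits by determinants.** Let a circuit have a support of size $k$. By minimality any $k-1$ of the corresponding columns are linearly independent, so $k-1\le\rho$. Choose $k-1$ rows such that the resulting $(k-1)\times k$ submatrix has rank $k-1$. By Cramer's rule its kernel is spanned by the integral vector whose entries are, up to sign, its minors of order $k-1$, and the circuit is, up to sign, this vector divided by a positive integer. Each column of a minor has at most $n$ ones, hence Euclidean length at most $\sqrt n$,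 and Hadamard's inequality bounds the minor by $n^{(k-1)/2}\le n^{\rho/2}$. So $\|\text{circuit}\|_1\le(\rho+1)n^{\rho/2}$.

**Step 4: put the bounds together.** Since $n\ge2$, $\rho+1\le n(N-1)+2\le nN$, and therefore
$$\phi(G,n)\le\tfrac12\,m\,(\rho+1)\,n^{\rho/2}\le\tfrac12\,N^{n-1}\cdot nN\cdot n^{nN/2}=\tfrac12\,n\,N^n\,n^{nN/2}.$$
For $n=3$ the base-$2$ logarithm of the right side is $(\frac32\log_23)N+3\log_2N+O(1)$. Together with Theorem C, $\log\phi(\mathbb Z_N,3)$ lies between $Ne^{-O(\sqrt{\log N})}$ and $O(N)$, so it is $N^{1-o(1)}$, and the two bounds differ by a factor $e^{O(\sqrt{\log N})}$. $\square$
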